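\title{Trivial cochain algebras of spheres and rational ring spectra}

\begin{abstract}
Let $n\ge 1$ and let $A$ be an $\mathbb E_{n+2}$-ring spectrum. We prove that the cochain algebra $C^*(S^n;A)$ is equivalent, as an augmented $\mathbb E_{n+1}$-$A$-algebra, to a trivial square-zero extension of $A$ if and only if $A$ is rational. This is a conjecture posed in work of Heuts and Land. Triviality forces the $p$-ary power operation on the fundamental class to vanish for every prime $p$. We convert this vanishing into the statement that a $C_p$-transfer hits $1\in\pi_0A_{(p)}$, and we use the power operations on $\pi_0A_{(p)}$ to deduce that $p$ is invertible. The method also gives a version for one prime at a time and a version for spaces that retract onto a sphere.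
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$. The reduced diagonal $S^n\to S^n\wedge S^n$ is nullhomotopic, so the product of two reduced classes on $S^n$ is zero in every multiplicative cohomology theory. On cochains one can ask for more: that the product vanish compatibly with its higher commutativity. The answer depends on the coefficients and on how much commutativity is required.

Let $\mathrm{Sp}$ be the $\infty$-category of spectra, with smash product $\otimes$ and unit $\mathbb S$. Let $1\le k\le\infty$ and let $R$ be an $\mathbb E_{k+1}$-ring spectrum (for $k=\infty$, an $\mathbb E_\infty$-ring spectrum). The $\infty$-category $\mathrm{Mod}_R$ of left $R$-modules is $\mathbb E_k$-monoidal, so we have the $\infty$-category $\mathrm{Alg}_{\mathbb E_k}(\mathrm{Mod}_R)$ of $\mathbb E_k$-$R$-algebras and its slice $\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_R)$ over $R$, the augmented algebras. For a space $X$, the \emph{cochain algebra} $C^*(X;R)$ is the limit in $\mathrm{Alg}_{\mathbb E_k}(\mathrm{Mod}_R)$ of the constant $X$-indexed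 diagram with value $R$; a basepoint of $X$ gives it an augmentation. For an $R$-module $M$, the \emph{trivial square-zero extension} $\mathrm{tr}_{\mathbb E_k}(M)=R\oplus M$ is the augmented algebra whose augmentation ideal is $M$ with zero multiplication; equivalently, it is the image of $M$ under
\[
\mathrm{Mod}_R\simeq\mathrm{Sp}\bigl(\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_R)\bigr)\xrightarrow{\ \Omega^\infty\ }\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_R).
\]
An augmented $\mathbb E_k$-$R$-algebra is \emph{$\mathbb E_k$-trivial over $R$} if it is equivalent, as such, to $\mathrm{tr}_{\mathbb E_k}(M)$ for some $M$. A spectrum is \emph{rational} if its homotopy groups are $\mathbb Q$-vector spaces. The following statement is posed as a conjecture by Heuts and Land \cite{HL}.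

\begin{theorem}\label{thm:main}
Let $n\ge1$ and let $A$ be an $\mathbb E_{n+2}$-ring spectrum. Then $C^*(S^n;A)$ is $\mathbb E_{n+1}$-trivial over $A$ if and only if $A$ is rational.
\end{theorem}

The case $A=\mathbb F_2$ explains the number $n+1$. An $\mathbb E_k$-algebra over $\mathbb F_2$ has cup-$i$ squares for $0\le i\le k-1$, one for each cell of $\mathbb{RP}^{k-1}$, and the cup-$i$ square takes homotopical degree $-n$ to degree $-2n+i$. The augmentation ideal of $C^*(S^n;\mathbb F_2)$ is concentrated in degree $-n$, so only $i=n$ can act nontrivially, and this needs $k\ge n+1$. The cup-$n$ square of the fundamental class $x$ is $\mathrm{Sq}^0x=x\neq0$. Over $\mathbb Q$ the symmetric groups have no higher homology and such operations are absent. One therefore guesses that each prime that is not invertible in $A$ leaves an obstruction at the $\mathbb E_{n+1}$-stage. The difficulty is that a general $A$ cannot be tested against a field of characteristic $p$: for instance $KU\otimes\mathbb F_p=0$, so there is no unital map $KU\to\mathbb F_p$. The proof has to extract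 an equation in $\pi_0A$ from the vanishing of an operation, and then solve it with the multiplicative structure of $A$ alone.

The obstruction is an explicit class. Let $\rho=\mathbb R^p$ be the permutation representation of $\Sigma_p$, and write $\rho=1\oplus\bar\rho$ with $\bar\rho$ the vectors of coordinate sum zero. For $m\ge0$ let $\alpha_m\colon S^0\to S^{m\bar\rho}$ be the inclusion of $\{0,\infty\}$ into the one-point compactification of $m\bar\rho=\bar\rho^{\oplus m}$. Let $\mathrm{Conf}_p(\mathbb R^d)$ be the space of ordered $p$-tuples of distinct points of $\mathbb R^d$, and write $Z_+$ for $\Sigma^\infty_+Z$. With $n$ fixed, define $e_p(A)$ as the composite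
\begin{equation}\label{eq:ep}
\bigl(\mathrm{Conf}_p(\mathbb R^{n+1})_+\otimes S^{-n\bar\rho}\bigr)_{h\Sigma_p}\to\bigl(\mathrm{Conf}_p(\mathbb R^{n+1})_+\bigr)_{h\Sigma_p}\to\mathbb S\to A
\end{equation}
of the map induced by the dual $S^{-n\bar\rho}\to S^0$ of $\alpha_n$, the collapse to a point, and the unit of $A$. The definition uses only the class $1\in\pi_0A$.

\begin{theorem}\label{thm:refined}
Let $n\ge1$.
\begin{enumerate}
\item[(1)] Let $A$ be an $\mathbb E_{n+2}$-ring spectrum and $p$ a prime. The following are equivalent: \textup{(a)} $p$ is invertible in $\pi_0A$; \textup{(b)} $C^*(S^n;A_{(p)})$ is $\mathbb E_{n+1}$-trivial over $A_{(p)}$; \textup{(c)} $e_p(A)$ becomes zero after composing with $A\to A_{(p)}$.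
\item[(2)] Let $n+1\le k\le\infty$, let $A$ be an $\mathbb E_{k+1}$-ring spectrum, and let $X$ be a pointed space having $S^n$ as a pointed homotopy retract. If $C^*(X;A)$ is $\mathbb E_k$-trivial over $A$, then $A$ is rational. Conversely, if $A$ is rational and $X=\bigvee_iS^{n_i}$ with all $n_i\ge1$, then $C^*(X;A)$ is $\mathbb E_k$-trivial over $A$.
\end{enumerate}
\end{theorem}

After the background in Section~\ref{sec:background}, Section~\ref{sec:two} works out the prime $2$ in small cases. Section~\ref{sec:rational} proves triviality for rational $A$. The converse has three steps: triviality implies $e_p(A)=0$ (Section~\ref{sec:loops}); this vanishing implies that a transfer hits $1$ (Section~\ref{sec:transfer}); and power operations then make $p$ invertible (Section~\ref{sec:power}). The last two steps replace configuration spaces by spheres, which Section~\ref{sec:comparison} justifies. Section~\ref{sec:proofs} assembles the theorems.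

\section{Background}\label{sec:background}

\subsection{Trivial algebras and cochains}\label{sub:trivial}

For an $\infty$-category $\mathcal C$ with finite limits, $\mathrm{Sp}(\mathcal C)$ is the stable $\infty$-category of functors from finite pointed spaces to $\mathcal C$ that send the point to a terminal object and pushouts to pullbacks, and $\Omega^\infty$ is evaluation at $S^0$. An augmented algebra is trivial exactly when it lies in the essential image of $\Omega^\infty$. Limits of algebras are computed on underlying objects, and $R$ is a zero object of $\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_R)$. We use three facts.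
\begin{enumerate}
\item[(T1)] A functor $G\colon\mathcal C\to\mathcal D$ that preserves finite limits induces $\mathrm{Sp}(G)$ by postcomposition, and $G\circ\Omega^\infty\simeq\Omega^\infty\circ\mathrm{Sp}(G)$. So such a functor between categories of augmented algebras preserves trivial algebras.
\item[(T2)] The functor $\mathrm{tr}=\Omega^\infty$ preserves limits. Hence $\mathrm{tr}(M)\simeq\Omega^N\mathrm{tr}(\Sigma^NM)$ for all $N\ge0$, and $\prod_i\mathrm{tr}(M_i)\simeq\mathrm{tr}(\prod_iM_i)$.
\item[(T3)] The functor $C^*(-;R)$ takes colimits of spaces to limits of algebras and the point to $R$. Passing to slices, it takes colimits of pointed spaces to limits of augmented algebras: wedges go to products and suspensions to loops. In particular $C^*(S^n;R)\simeq\Omega^nC^*(S^0;R)=\Omega^n(R\times R)$, where $R\times R$ is augmented by a projection.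
\end{enumerate}
Localization at a prime $p$ and rationalization are smashing symmetric monoidal localizations of $\mathrm{Sp}$. So $A_{(p)}$ is an $\mathbb E_{k+1}$-ring if $A$ is, and $\pi_*A_{(p)}=\pi_*A\otimes\mathbb Z_{(p)}$.

\subsection{Spectra with an action of a finite group}\label{sub:borel}

For a finite group $G$ we work in $\mathrm{Fun}(BG,\mathrm{Sp})$, with the smash product formed on underlying spectra and with mapping spectra $\mathrm{map}_G(Z,E)=\mathrm{map}(Z,E)^{hG}$. Thus $\mathrm{map}_G(\mathbb S,E)=E^{hG}$. An equivariant map is an equivalence if its underlying map is one. Spectra without an indicated action have the trivial action. We recall: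
\begin{enumerate}
\item[(G1)] If $E$ has trivial action, $\mathrm{map}_G(Z,E)=\mathrm{map}(Z_{hG},E)$. If $F$ is a free $G$-CW complex, $(F_+)_{hG}=(F/G)_+$.
\item[(G2)] For $H\subset G$, $\mathrm{map}_G(G_+\wedge_HZ,E)=\mathrm{map}_H(Z,E)$. For $H$ normal in $G$, $E^{hG}=(E^{hH})^{h(G/H)}$.
\item[(G3)] If $|H|$ acts invertibly on $\pi_*E$, then $\pi_*(E^{hH})=(\pi_*E)^H$, since $H^s(H;\pi_tE)=0$ for $s>0$ in the homotopy fixed point spectral sequence.
\item[(G4)] For an orthogonal representation $V$, the object $S^V$ is $\otimes$-invertible, with inverse its dual $S^{-V}$. An element $g$ acts on $S^{\pm V}$ with degree $\det(g|V)$. There is a cofiber sequence $S(V)_+\to S^0\xrightarrow{\alpha}S^V$, with $S(V)$ the unit sphere and $\alpha$ the inclusion of $\{0,\infty\}$. The dual of $\alpha$ is $S^{-V}\otimes\alpha\colon S^{-V}\to S^{-V}\otimes S^V\simeq S^0$.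
\item[(G5)] The ring $\pi_0\mathbb S^{hG}$ of endomorphisms of the unit acts on each group $\pi_0\mathrm{map}_G(Z,E)$ by tensoring, naturally in $Z$ and $E$ and compatibly with restriction to subgroups.
\end{enumerate}
Let $B$ be a spectrum with a class $1\in\pi_0B$ and put $Z=\mathrm{Conf}_p(\mathbb R^{n+1})$. By (G1) and (G4), maps from the source of \eqref{eq:ep} to $B$ form the group $\pi_0\mathrm{map}_{\Sigma_p}(Z_+,B\otimes S^{n\bar\rho})$, and
\begin{equation}\label{eq:euler}
e_p(B)\ \text{ corresponds to }\ Z_+\to S^0\xrightarrow{\alpha_n}S^{n\bar\rho}\xrightarrow{1\otimes\mathrm{id}}B\otimes S^{n\bar\rho}.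
\end{equation}
In other words, $e_p(B)$ is the Euler class of the vector bundle with fiber $n\bar\rho$ over the space of unordered configurations.

\subsection{Finite $G$-sets and transfers}\label{sub:burnside}

For a finite $G$-set $T$ put $\mathbb S[T]=T_+$ and let $\nabla_T\colon\mathbb S[T]\to\mathbb S$ be the collapse. Let $\delta_T\colon\mathbb S[T]\otimes\mathbb S[T]\to\mathbb S$ be induced by the pointed map from $T\times T$, with a disjoint basepoint, to $S^0$ that sends exactly the diagonal to the non-basepoint. The adjoint $\mathbb S[T]\to\mathrm{map}(\mathbb S[T],\mathbb S)=\prod_T\mathbb S$ is an equivalence, so $\mathbb S[T]$ is self-dual. Let $\Delta_T\colon\mathbb S\to\mathbb S[T]$ be the dual of $\nabla_T$, that is, the unique class with $\delta_T\circ(\mathrm{id}\otimes\Delta_T)=\nabla_T$; it is the diagonal into $\prod_T\mathbb S$. Put $[T]=\nabla_T\Delta_T\in\pi_0\mathbb S^{hG}$. The functor $V\mapsto V^{\otimes p}$ from $\mathrm{Sp}$ to $\mathrm{Fun}(B\Sigma_p,\mathrm{Sp})$ is symmetric monoidal; in particular $\mathbb S^{\otimes p}=\mathbb S$ with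 trivial action, and an integer $r\colon\mathbb S\to\mathbb S$ gives a class $r^{\otimes p}\in\pi_0\mathbb S^{h\Sigma_p}$.

\begin{lemma}\label{lem:burnside}
\begin{enumerate}
\item[(i)] $[T\sqcup T']=[T]+[T']$, $[\mathrm{pt}]=1$, and the underlying class of $[T]$ is $|T|$.
\item[(ii)] For a prime $p$ and $r\ge1$, the restriction of $r^{\otimes p}$ to the cyclic subgroup $C_p\subset\Sigma_p$ is $r+\frac{r^p-r}{p}[C_p]$.
\item[(iii)] For $\varphi\in\pi_0\mathrm{map}_G(Z,E)$, the class $[G]\varphi$ depends only on the underlying map of $\varphi$.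
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Under $\mathbb S[T\sqcup T']=\mathbb S[T]\oplus\mathbb S[T']$ the pairing $\delta$ is a block sum, so $\Delta$ has components $\Delta_T,\Delta_{T'}$, and $\nabla\Delta$ is the sum. Nonequivariantly $T$ is a disjoint union of $|T|$ points.

(ii) Let $T=\{1,\dots,r\}$, so that $r=\nabla_T\Delta_T$ by (i). We have $\mathbb S[T]^{\otimes p}=\mathbb S[T^p]$. The maps $\nabla_T$ and $\delta_T$ come from pointed maps of sets whose $p$-fold smash powers are the maps defining $\nabla_{T^p}$ and $\delta_{T^p}$. Applying $(-)^{\otimes p}$ to the equation that characterizes $\Delta_T$ gives $\Delta_T^{\otimes p}=\Delta_{T^p}$, so $r^{\otimes p}=[T^p]$. Since $p$ is prime, a point of $T^p$ is either fixed by $C_p$, which happens for the $r$ constant tuples, or has a free orbit. Now apply (i).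

(iii) The class $[G]\varphi$ is $Z\xrightarrow{\Delta}Z\otimes\mathbb S[G]\xrightarrow{\nabla}Z\xrightarrow{\varphi}E$. Restriction to the identity element of $G$ gives $\mathrm{map}_G(Z\otimes\mathbb S[G],E)\simeq\mathrm{map}(Z,E)$, and under it $\varphi\circ\nabla$ corresponds to the underlying map of $\varphi$.
\end{proof}

Let $F$ be a free $G$-CW complex with quotient $L=F/G$, and let $\epsilon\colon L_+\to\mathbb S$ be the collapse. Under $\pi_0\mathrm{map}(L_+,\mathbb S)=\pi_0\mathrm{map}_G(F_+,\mathbb S)$ we define the \emph{transfer class} $\tau=[G]\,\epsilon$. It is the composite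
\begin{equation}\label{eq:tau}
\tau\colon L_+=(F_+)_{hG}\xrightarrow{\ \Delta_G\ }(F_+\otimes\mathbb S[G])_{hG}=F_+\to\mathbb S,
\end{equation}
because the equivariant map $F_+\to F_+\otimes\mathbb S[G]\to\mathbb S$ adjoint to \eqref{eq:tau} equals $F_+\to\mathbb S\xrightarrow{\Delta_G}\mathbb S[G]\xrightarrow{\nabla_G}\mathbb S$. The next lemma says what it is worth to know that $\tau$ hits $1$.

\begin{lemma}\label{lem:cancel}
Let $B$ be an $\mathbb E_1$-ring, $\tau\colon Z\to\mathbb S$ a map of spectra, and $a\in\pi_0(B\otimes Z)$ with $(B\otimes\tau)_*(a)=1$. If $h\in\pi_0B$ and $h\circ\tau\colon Z\to B$ is null, then $h=0$.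
\end{lemma}

\begin{proof}
The composite $B\otimes Z\xrightarrow{B\otimes\tau}B\xrightarrow{B\otimes h}B\otimes B\to B$ is null and sends $a$ to $1\cdot h=h$.
\end{proof}

\subsection{Configuration spaces and operations}\label{sub:conf}

Let $1\le d<\infty$. There is a $\Sigma_p$-equivariant equivalence $\mathbb E_d(p)\simeq\mathrm{Conf}_p(\mathbb R^d)$. Put $T_p(V)=(\mathrm{Conf}_p(\mathbb R^d)_+\otimes V^{\otimes p})_{h\Sigma_p}$. The free nonunital $\mathbb E_d$-algebra on a spectrum $V$ is $\bigoplus_{p\ge1}T_p(V)$, so each $I\in\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_d}(\mathrm{Sp})$ has structure maps $\theta_p\colon T_p(I)\to I$, natural in $I$. By (G1), $\theta_p$ is the same as an equivariant map $\mathrm{Conf}_p(\mathbb R^d)_+\otimes I^{\otimes p}\to I$. For $d\ge2$ the configuration space is connected, and the restriction of this map to any configuration is the $p$-fold product. For $I=\mathbb S$, the image under $\Sigma^\infty_+$ of the one-point $\mathbb E_d$-space, $\theta_p$ is the collapse.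

For $p\ge2$ identify $d\bar\rho$ with $\{(x_1,\dots,x_p)\in(\mathbb R^d)^p:\sum x_i=0\}$, and let
\[
j\colon\mathrm{Conf}_p(\mathbb R^d)\to S(d\bar\rho)
\]
be the equivariant map that subtracts the mean of the $x_i$ and rescales to norm $1$. Let $U\subset S(d\bar\rho)$ be the open set of tuples with pairwise distinct entries. Recording the mean and the norm gives $\mathrm{Conf}_p(\mathbb R^d)\cong\mathbb R^d\times(0,\infty)\times U$, so $j$ is an equivariant homotopy equivalence onto $U$.

\section{The prime 2 in small cases}\label{sec:two}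

Let $p=2$. Then $\bar\rho$ is the sign representation $\sigma$ of $C_2=\{1,g\}$. A pair $(x,-x)$ of norm $1$ has distinct entries, so $U=S(d\sigma)$ and $j$ identifies $\mathrm{Conf}_2(\mathbb R^d)$ with $S^{d-1}$ under the antipodal action. Let $B$ be a spectrum with a class $1\in\pi_0B$. We ask what $e_2(B)=0$ means.

\subsection*{The Euler class lives on the top cell}
By \eqref{eq:euler}, $e_2(B)$ comes from the equivariant map $c_0\colon S((n+1)\sigma)\to S^{n\sigma}$ with constant value $0$. Write points of the source as $(x_0,x')$ with $x'\in\mathbb R^n$. The maps $c_t(x_0,x')=tx'/(1-t+t|x_0|)$, $0\le t\le1$, form an equivariant homotopy from $c_0$ to $c_1(x_0,x')=x'/|x_0|$. The map $c_1$ sends the equator $S(n\sigma)$ to $\infty$ and each open hemisphere homeomorphically onto $\mathbb R^n$. So it factors through $S((n+1)\sigma)/S(n\sigma)=C_{2+}\wedge S^n$ by a map that corresponds under (G2) to a homeomorphism $S^n\to S^n$. This gives an exact sequence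
\[
\pi_1\mathrm{map}_{C_2}(S(n\sigma)_+,B\otimes S^{n\sigma})\xrightarrow{\partial}\pi_0B\to\pi_0\mathrm{map}_{C_2}(S((n+1)\sigma)_+,B\otimes S^{n\sigma})
\]
in which $1\mapsto e_2(B)$. Thus $e_2(B)=0$ if and only if $1$ is in the image of $\partial$.

For $B=\mathbb F_2$ the action on $\mathbb F_2\otimes S^{n\sigma}$ is trivial, because $\Sigma^n\mathbb F_2$ has a contractible space of module automorphisms. The second map is then the isomorphism $H^n(\mathbb{RP}^n,\mathbb{RP}^{n-1};\mathbb F_2)\to H^n(\mathbb{RP}^n;\mathbb F_2)$, so $e_2(\mathbb F_2)\ne0$ for every $n$, in agreement with the introduction.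

For $n=1$ and any $B$, the equator is $C_2$ and the source of $\partial$ is $\pi_1(B\otimes S^\sigma)\cong\pi_0B$. The upper half circle runs from a point to its antipode, so the connecting map $C_{2+}\wedge S^1\to\Sigma C_{2+}$ is $\pm(1-g)$. Since $g$ acts on $S^\sigma$ with degree $-1$, we get $\partial=\pm2$. Hence $e_2(B)=0$ if and only if $1\in2\pi_0B$, and no multiplicative structure is needed.

For $n\ge2$ the equator has free cells of dimensions $i=0,\dots,n-1$, which contribute the groups $\pi_{i+1-n}B$ to the source of $\partial$. Negative homotopy groups of $B$ can now help to hit $1$. Section~\ref{sec:transfer} gives the condition a more useful form: for $2$-local $B$, if $e_2(B)=0$ then there is $a\in\pi_0(B\otimes\mathbb{RP}^{n-1}_+)$ with $(B\otimes\tau)_*(a)=1$, where $\tau$ is the transfer class of $S(n\sigma)\to\mathbb{RP}^{n-1}$. This equation alone does not make $1$ divisible by $2$.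

\begin{example}\label{ex:ku}
Let $n=3$ and $B=KU\otimes\mathbb S/2$, so $\pi_{2i}B=\mathbb Z/2$. The transfer in $K$-theory is the direct image of vector bundles, so $\tau$ maps to $1+\lambda=2+(\lambda-1)$ in $KU^0(\mathbb{RP}^2)$, with $\lambda$ the complexified tautological line bundle. The cofiber sequence $S^1\to\mathbb{RP}^2\xrightarrow{\kappa}S^2\xrightarrow{2}S^2$ shows that $\widetilde{KU}{}^0(\mathbb{RP}^2)=\mathbb Z/2$ is generated by $\kappa^*\beta$, with $\beta$ the Bott class, and $\lambda-1=\kappa^*\beta$ because $c_1(\lambda)\neq0$. So on the summand $B\otimes\mathbb{RP}^2$ the map $B\otimes\tau$ is $B\otimes\kappa$ followed by the Bott equivalence $B\otimes S^2\simeq B$. It is onto on $\pi_0$, since $2$ is zero on $\pi_{-2}B$. Thus $\tau$ hits $1$, but $1\notin2\pi_0B$.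
\end{example}

\subsection*{Squaring the number 2}
What rules out such examples is the multiplicative structure. Let $B$ be an $\mathbb E_n$-ring and suppose that $\tau$ hits $1$ and that $2=0$ in $\pi_0B$. We show $B=0$. For $x\in\pi_0B$ let $P(x)\in B^0(\mathbb{RP}^{n-1})$ be the class of the equivariant map
\[
S(n\sigma)_+\xrightarrow{\mathrm{id}\otimes x^{\otimes2}}S(n\sigma)_+\otimes B^{\otimes2}\xrightarrow{\theta_2}B.
\]
Then $P(0)=0$, and $P(1)=\epsilon$ because the unit $\mathbb S\to B$ is a map of $\mathbb E_n$-rings; here $\epsilon$ and $\tau$ also denote their images in $B^0(\mathbb{RP}^{n-1})$. Expanding $(1+1)^{\otimes2}$ gives two terms fixed by the swap and two terms exchanged by it; this is the formula $2^{\otimes2}=2+[C_2]$ of Lemma~\ref{lem:burnside}(ii). Hence $P(2)=(2+[C_2])P(1)=2\epsilon+\tau$. As $2=0$ in $\pi_0B$, both $P(2)$ and $2\epsilon$ vanish, so $\tau=0$ in $B^0(\mathbb{RP}^{n-1})$. Lemma~\ref{lem:cancel} with $h=1$ gives $1=0$.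

This is the mechanism of the whole proof: the transfer measures the failure of the power operation to be additive, so torsion in $\pi_0B$ is pushed into the annihilator of $\tau$. Two things remain. In general we know only that some element $1-pb$ is $p$-power torsion, not that $p=0$. And for odd $p$ the configuration space is no longer a representation sphere.

\section{Rational coefficients}\label{sec:rational}

\begin{proposition}\label{prop:rational}
Let $1\le k\le\infty$ and $n\ge1$, and let $A$ be a rational $\mathbb E_{k+1}$-ring. Then $C^*(S^n;A)$ is $\mathbb E_k$-trivial over $A$.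
\end{proposition}

\begin{proof}
We reduce to $A=\mathbb Q$ and $k=\infty$. Rationalizing the unit $\mathbb S\to A$ gives an $\mathbb E_{k+1}$-map $\mathbb Q\to A$, and base change $\mathrm{Mod}_{\mathbb Q}\to\mathrm{Mod}_A$ is $\mathbb E_k$-monoidal and exact. Consider
\[
\mathrm{Alg}_{\mathbb E_\infty}(\mathrm{Mod}_{\mathbb Q})\to\mathrm{Alg}_{\mathbb E_k}(\mathrm{Mod}_{\mathbb Q})\to\mathrm{Alg}_{\mathbb E_k}(\mathrm{Mod}_A),
\]
the forgetful functor followed by base change. Both preserve finite limits, as these are computed on underlying modules, and both preserve the unit. So the induced functor $G$ on augmented algebras preserves finite limits. It sends $C^*(S^n;\mathbb Q)=\Omega^n(\mathbb Q\times\mathbb Q)$ to $\Omega^n(A\times A)=C^*(S^n;A)$ by (T3), and it preserves trivial algebras by (T1). It suffices to show $C^*(S^n;\mathbb Q)\simeq\mathrm{tr}_{\mathbb E_\infty}(\Sigma^{-n}\mathbb Q)$.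

Let $R$ be either of these two augmented $\mathbb E_\infty$-$\mathbb Q$-algebras and $I$ its augmentation ideal. Then $\pi_*I$ is $\mathbb Q$ in degree $-n$; choose a generator $x$. We show that $R$ has a presentation that does not depend on $R$. Let $\mathrm{Free}(y)$ be the free augmented algebra on a class $y$ of given degree. Augmented maps $\mathrm{Free}(y)\to R$ correspond to elements of $\pi_{|y|}I$, and $\pi_*\mathrm{Free}(y)$ is the free graded-commutative $\mathbb Q$-algebra on $y$, because rational homotopy orbits of $\Sigma_m$ are computed by coinvariants.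

If $n$ is odd, $\pi_*\mathrm{Free}(x)$ is the exterior algebra on $x$, and $\mathrm{Free}(x)\to R$ is an isomorphism on homotopy groups.

If $n$ is even, let $|z|=-2n$ and map $\mathrm{Free}(z)\to\mathrm{Free}(x)$ by $z\mapsto x^2$. The composite to $R$ corresponds to $x^2\in\pi_{-2n}I=0$, so it is homotopic to $\mathrm{Free}(z)\to\mathbb Q\to R$. A homotopy gives an augmented map from the pushout $\mathrm{Free}(x)\otimes_{\mathrm{Free}(z)}\mathbb Q$ to $R$. Since $\mathbb Q[x]$ is free over $\mathbb Q[x^2]$ on $1$ and $x$, the module $\mathrm{Free}(x)$ is free over $\mathrm{Free}(z)$ on these classes. So the pushout has homotopy $\mathbb Q[x]/x^2$, and the map is an equivalence.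
\end{proof}

The hypothesis $n\ge1$ gives $\pi_{-2n}I=0$. For $n=0$ the ideal of $\mathbb Q\times\mathbb Q$ contains a nonzero idempotent, and the algebra is not trivial.

\section{Operations on loop objects}\label{sec:loops}

We use triviality only through (T2): a trivial algebra is an $N$-fold loop object for every $N$, whereas (T3) presents $C^*(S^n;A)$ as an $n$-fold loop object. So we compute what looping does to the maps $\theta_p$. The category $\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_d}(\mathrm{Sp})$ has zero object $0$, and the spectrum underlying $\Omega^NI$ is $S^{-N}\otimes I$.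

\begin{lemma}\label{lem:loop}
Let $I\in\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_d}(\mathrm{Sp})$, $N\ge0$, $p\ge1$ and $Z=\mathrm{Conf}_p(\mathbb R^d)$. The map $\theta_p$ of $\Omega^NI$ is the composite
\[
(Z_+\otimes S^{-N\rho}\otimes I^{\otimes p})_{h\Sigma_p}\to\Sigma^{-N}(Z_+\otimes I^{\otimes p})_{h\Sigma_p}\xrightarrow{\Sigma^{-N}\theta_p}\Sigma^{-N}I,
\]
where the first map is induced by $S^{-N}\otimes(S^{-N\bar\rho}\to S^0)$, with $S^{-N\bar\rho}\to S^0$ the dual of $\alpha_N$.
\end{lemma}

\begin{proof}
Let $K=S^N$. In an $\infty$-category with finite limits and a zero object, $\Omega^NI$ is the cotensor $I^K$, defined by $\mathrm{Map}(-,I^K)=\mathrm{Map}_*(K,\mathrm{Map}(-,I))$. The identity of $I^K$ gives a pointed family of evaluations $\mathrm{ev}_t\colon I^K\to I$, $t\in K$. If $\Psi$ is a functor with $\Psi(0)=0$, the family $\Psi(\mathrm{ev}_t)$ defines the \emph{coassembly map} $\gamma_\Psi\colon\Psi(I^K)\to\Psi(I)^K$. It is natural in $\Psi$, it satisfies $\gamma_{\Psi'\Psi}=\gamma_{\Psi'}\circ\Psi'(\gamma_\Psi)$, and it is an equivalence if $\Psi$ preserves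 finite limits.

The forgetful functor to spectra preserves limits. Naturality for the transformation $\theta_p$ therefore shows that $\theta_p$ for $I^K$ is $\gamma_{T_p}$ followed by $(\theta_p)^K$. Since $(Z_+\otimes-)_{h\Sigma_p}$ is exact, $\gamma_{T_p}$ is induced by the coassembly map of $V\mapsto V^{\otimes p}$, which is given by the family $\mathrm{ev}_t^{\otimes p}$. Write $\mathrm{ev}_t=\mathrm{ev}\circ(t\otimes\mathrm{id})$ with $\mathrm{ev}\colon\Sigma^\infty K\otimes V^K\to V$ and $t\colon\mathbb S\to\Sigma^\infty K$. As $\Sigma^\infty$ is symmetric monoidal, $t^{\otimes p}$ is the point $(t,\dots,t)$ of $K^{\wedge p}$. So the family is represented by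
\[
\Sigma^\infty K\otimes(V^K)^{\otimes p}\xrightarrow{\mathrm{diag}\otimes\mathrm{id}}(\Sigma^\infty K)^{\otimes p}\otimes(V^K)^{\otimes p}\xrightarrow{\mathrm{ev}^{\otimes p}}V^{\otimes p}.
\]
Its adjoint is the equivalence $(V^K)^{\otimes p}\simeq(V^{\otimes p})^{K^{\wedge p}}$ followed by restriction along the diagonal $S^N\to(S^N)^{\wedge p}=S^{N\rho}$. This diagonal compactifies the inclusion of the trivial summand of $N\rho=\mathbb R^N\oplus N\bar\rho$, so it is $S^N\wedge\alpha_N$. Restriction along it is tensoring with its dual.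
\end{proof}

\begin{lemma}\label{lem:null}
Let $I\in\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_d}(\mathrm{Sp})$ and $p\ge2$. Then $\theta_p$ is null on $\Omega^dI$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:loop} it suffices that $Z_+\otimes S^{-d\bar\rho}\to Z_+$ is null in $\mathrm{Fun}(B\Sigma_p,\mathrm{Sp})$. By (G4) this is the same as $\mathrm{id}\wedge\alpha_d\colon Z_+\to Z_+\wedge S^{d\bar\rho}$, $x\mapsto(x,0)$, being null. The maps $x\mapsto(x,t\,j(x))$, $t\in[0,\infty]$, form an equivariant homotopy of maps of pointed spaces from it to the constant map.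
\end{proof}

The nullhomotopy exists because $j$ is a nowhere vanishing section of $d\bar\rho$; the number of loops must reach the dimension $d$. The augmentation ideal of $C^*(S^n;A)$ is an $n$-fold loop object, so for $d\le n$ its $\mathbb E_d$-structure maps $\theta_p$, $p\ge2$, are null for every $A$. The first case in which they can see the coefficients is $d=n+1$.

\begin{proposition}\label{prop:obstruction}
Let $n+1\le k\le\infty$, let $A$ be an $\mathbb E_{k+1}$-ring, and let $X$ be a pointed space having $S^n$ as a pointed homotopy retract. If $C^*(X;A)$ is $\mathbb E_k$-trivial over $A$, then $e_p(A)=0$ for every prime $p$.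
\end{proposition}

\begin{proof}
Take $d=n+1$. The forgetful functor $\mathrm{Mod}_A\to\mathrm{Sp}$ is right adjoint to the $\mathbb E_k$-monoidal functor $A\otimes-$, so it is lax $\mathbb E_k$-monoidal and preserves limits. It takes an augmented algebra $R\to A$ to a map of $\mathbb E_k$-rings, hence of nonunital $\mathbb E_{n+1}$-algebras in $\mathrm{Sp}$. Pulling back along $0\to A$ defines
\[
\Phi\colon\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_A)\to\mathrm{Alg}^{\mathrm{nu}}_{\mathbb E_{n+1}}(\mathrm{Sp}),\qquad\Phi(R)=R\times_A0.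
\]
The forgetful functors preserve limits and pullback is a right adjoint, so $\Phi$ preserves limits.

Let $J'=\Phi(C^*(X;A))$ and $J=\Phi(C^*(S^n;A))$. If $C^*(X;A)\simeq\mathrm{tr}(M)$, then $J'\simeq\Omega^{n+1}\Phi(\mathrm{tr}(\Sigma^{n+1}M))$ by (T2), and $\theta_p$ is null on $J'$ by Lemma~\ref{lem:null}. Pointed maps $S^n\xrightarrow{u}X\xrightarrow{v}S^n$ with $vu\simeq\mathrm{id}$ induce algebra maps $J\xrightarrow{v^*}J'\xrightarrow{u^*}J$ with composite the identity. By naturality $\theta_p^J=u^*v^*\theta_p^J=u^*\theta_p^{J'}T_p(v^*)=0$.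

By (T3), $J\simeq\Omega^n\Phi(A\times A)=\Omega^nA$, with $A$ regarded as a nonunital $\mathbb E_{n+1}$-algebra. The unit $\mathbb S\to A$ is a map of $\mathbb E_{n+1}$-rings, so it induces an algebra map $\iota\colon\Omega^n\mathbb S\to J$, whose underlying map $S^{-n}\to\Sigma^{-n}A$ is the fundamental class. By naturality $\iota\circ\theta_p^{\Omega^n\mathbb S}=\theta_p^J\circ T_p(\iota)=0$. By Lemma~\ref{lem:loop} for $I=\mathbb S$, where $\theta_p$ is the collapse, the left side is $\Sigma^{-n}e_p(A)$.
\end{proof}

\section{Configuration spaces and representation spheres}\label{sec:comparison}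

From now on $p$ is a prime. The class $e_p$ and the power operations live on $\mathrm{Conf}_p(\mathbb R^d)$, while the cofiber sequences of (G4) involve $S(d\bar\rho)$. The two differ by the tuples with a repeated entry. The stabilizer of such a tuple has order prime to $p$ and contains a transposition. With $p$-local coefficients of the right parity, the transposition acts by $-1$ and these points contribute nothing.

\begin{lemma}\label{lem:comparison}
Let $B$ be a $p$-local spectrum, $d\ge1$ and $m\in\mathbb Z$. Assume $p=2$ or $m\equiv d+1\pmod2$. Then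
\[
j^*\colon\mathrm{map}_{\Sigma_p}(S(d\bar\rho)_+,B\otimes S^{m\bar\rho})\to\mathrm{map}_{\Sigma_p}(\mathrm{Conf}_p(\mathbb R^d)_+,B\otimes S^{m\bar\rho})
\]
is an equivalence.
\end{lemma}

\begin{proof}
Put $V=d\bar\rho$ and $E=B\otimes S^{m\bar\rho}$. We may replace the configuration space by $U\subset S(V)$. For $p=2$ we have $U=S(V)$, so let $p$ be odd. Let $U_q\subset S(V)$ be the open set of tuples with at least $q$ distinct entries. Then $U_p=U$, and $U_2=S(V)$ because a tuple with equal entries and sum $0$ is $0$. It suffices to show that $\mathrm{map}_{\Sigma_p}(-,E)$ vanishes on the cofiber of $(U_{q+1})_+\to(U_q)_+$ for $2\le q\le p-1$.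

\emph{The cofiber.} Let $\mu$ be a partition of $\{1,\dots,p\}$ into $q$ blocks. Let $H_\mu\subset\Sigma_p$ be the product of the symmetric groups of the blocks, and $N_\mu$ the stabilizer of $\mu$, in which $H_\mu$ is normal. The fixed space $V^{H_\mu}$ consists of the tuples that are constant on blocks; let $W_\mu$ be its orthogonal complement in $V$. Both are $N_\mu$-invariant. Let $D_\mu=S(V^{H_\mu})\cap U_q$. A tuple that is constant on the $q$ blocks and has at least $q$ distinct entries has $x_i=x_l$ exactly when $i$ and $l$ lie in the same block. So the sets $D_\mu$ are pairwise disjoint, and their union is the set $U_q\setminus U_{q+1}$ of tuples with exactly $q$ distinct entries. Each $D_\mu$ is open in the sphere $S(V^{H_\mu})$ and closed in $U_q$, so the union is a closed invariant submanifold of $U_q$. At $y\in D_\mu$ the tangent spaces of $U_q$ and $D_\mu$ are the complements of $y$ in $V$ and in $V^{H_\mu}$, so the normal bundle of $D_\mu$ is $D_\mu\times W_\mu$, equivariantly for $N_\mu$. Choose an invariant tubular neighborhood $\nu$ of the submanifold.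 The open cover of $U_q$ by $U_{q+1}$ and $\nu$ is a homotopy pushout, so the cofiber is the Thom space of the normal bundle:
\[
\mathrm{cof}\bigl((U_{q+1})_+\to(U_q)_+\bigr)\simeq\bigvee_{[\mu]}\Sigma_{p+}\wedge_{N_\mu}\bigl((D_\mu)_+\wedge S^{W_\mu}\bigr),
\]
with $\mu$ running over representatives of the $\Sigma_p$-orbits of partitions into $q$ blocks.

\emph{The vanishing.} Fix $\mu$ and drop it from the notation. By (G2) the summand contributes $\mathrm{map}_H(D_+\wedge S^W,E)^{h(N/H)}$. As $H$ acts trivially on $D$, we have $\mathrm{map}_H(D_+\wedge S^W,E)=\mathrm{map}(D_+,\mathrm{map}_H(S^W,E))$. So it suffices that $\mathrm{map}_H(S^W,E)=(S^{-W}\otimes B\otimes S^{m\bar\rho})^{hH}$ vanishes. Since $q\ge2$, all blocks have fewer than $p$ elements and $|H|$ is prime to $p$. As $B$ is $p$-local, (G3) identifies the homotopy groups with the $H$-invariants in $\pi_*(S^{-W}\otimes B\otimes S^{m\bar\rho})$. By (G4), $h\in H$ acts there by the sign $\det(h|W)\det(h|\bar\rho)^m$. Now $\det(h|\bar\rho)=\det(h|\rho)=\mathrm{sgn}(h)$, and $\det(h|W)=\det(h|V)=\mathrm{sgn}(h)^d$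 because $H$ acts trivially on $V^H$. So the sign is $\mathrm{sgn}(h)^{d+m}=\mathrm{sgn}(h)$. Since $q\le p-1$, some block has two elements and $H$ contains a transposition. An invariant $\xi$ then satisfies $\xi=-\xi$, and $\xi=0$ because $2$ is a unit in $\mathbb Z_{(p)}$.
\end{proof}

The parity condition is needed. For $p=3$, $d=2$, $m=0$ and $B=\mathbb Q$, the top class of $S(2\bar\rho)=S^3$ is $\Sigma_3$-invariant, while $H^3(U;\mathbb Q)=0$ because $U$ is a connected noncompact $3$-manifold. The proof also shows why we keep the full symmetric group here: the transpositions do the work.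

\section{From the Euler class to the transfer}\label{sec:transfer}

In this section $B$ is a $p$-local spectrum with a class $1\in\pi_0B$. Think of $\alpha_1$ as an Euler class with $m$-th power $\alpha_m$. On the sphere $S((n+1)\bar\rho)$, vanishing of $\alpha_n$ means that $\alpha_n$ is divisible by $\alpha_{n+1}$, so that $\alpha_n(1-w'\alpha_1)=0$ for some $w'$. The element $1-w'\alpha_1$ then lifts over $S(n\bar\rho)$, and its underlying class is $1$.

\begin{lemma}\label{lem:lift}
If $e_p(B)=0$, there is $y\in\pi_0(B\otimes S(n\bar\rho)_+)^{h\Sigma_p}$ that maps to $1$ under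
\[
\pi_0(B\otimes S(n\bar\rho)_+)^{h\Sigma_p}\to\pi_0(B\otimes S(n\bar\rho)_+)\to\pi_0B.
\]
\end{lemma}

\begin{proof}
Let $E=B\otimes S^{n\bar\rho}$ and consider $1\otimes\alpha_n\in\pi_0\mathrm{map}_{\Sigma_p}(S^0,E)$. By \eqref{eq:euler} its restriction to $\mathrm{Conf}_p(\mathbb R^{n+1})_+$ is zero. Lemma~\ref{lem:comparison} applies with $(d,m)=(n+1,n)$, as $n\equiv n+2$, so its restriction to $S((n+1)\bar\rho)_+$ is zero. The cofiber sequence of $\alpha_{n+1}$ gives $w\colon S^{(n+1)\bar\rho}\to E$ with $w\circ\alpha_{n+1}=1\otimes\alpha_n$. Since $S^{n\bar\rho}$ is invertible, $w=w'\otimes S^{n\bar\rho}$ for an equivariant map $w'\colon S^{\bar\rho}\to B$. Put $c=w'\circ\alpha_1\in\pi_0B^{h\Sigma_p}$. As $\alpha_{n+1}=\alpha_1\otimes\alpha_n$, the map $(B\otimes\alpha_n)_*\colon\pi_0B^{h\Sigma_p}\to\pi_0E^{h\Sigma_p}$ sends $c$ to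
\[
(w'\alpha_1)\otimes\alpha_n=w\circ\alpha_{n+1}=1\otimes\alpha_n,
\]
which is also the image of $1$. By the cofiber sequence $B\otimes S(n\bar\rho)_+\to B\to E$, the class $1-c$ lifts to some $y$. The map $S^0\to S^{p-1}$ underlying $\alpha_1$ is null, so $c$ has underlying class $0$ and $y$ maps to $1$.
\end{proof}

A homotopy fixed point is hard to compute with; we want a homology class of a finite complex. The norm map provides one if the action is free. For odd $p$ the action of $\Sigma_p$ on $S(n\bar\rho)$ is not free, so we restrict to $C_p$. Let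
\[
F=S(n\bar\rho),\qquad L=F/C_p.
\]
Since $\bar\rho^{\,C_p}=0$ and $p$ is prime, $C_p$ acts freely on $F$. So $L$ is a closed manifold, and lifting the cells of $L$ makes $F$ a finite free $C_p$-CW complex. The space $L$ is connected: the sphere $F$ has dimension $n(p-1)-1$, which is positive unless $p=2$ and $n=1$, and then $L$ is a point. Let $\epsilon$ and $\tau$ be the collapse and the transfer class of $F\to L$.

Recall that for a finite group $G$ there is a natural map $\mathrm{Nm}\colon E_{hG}\to E^{hG}$ that is an equivalence on induced objects $\mathbb S[G]\otimes E'$ and for which $E\to E_{hG}\to E^{hG}\to E$ is $\sum_{g\in G}g$.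

\begin{lemma}\label{lem:norm}
The natural maps $t_E\colon E_{hG}\xrightarrow{\Delta_G}(E\otimes\mathbb S[G])_{hG}=E$ and $E_{hG}\xrightarrow{\mathrm{Nm}}E^{hG}\to E$ are homotopic.
\end{lemma}

\begin{proof}
Evaluation at $\mathbb S[G]$, with its residual action by right multiplication, is an equivalence from colimit-preserving functors $\mathrm{Fun}(BG,\mathrm{Sp})\to\mathrm{Sp}$ to spectra with $G$-action. It sends $(-)_{hG}$ to $\mathbb S$ and the forgetful functor to $\mathbb S[G]$. So homotopy classes of natural transformations between them form $\pi_0\mathrm{map}_G(\mathbb S,\mathbb S[G])\cong\pi_0\mathrm{map}_G(\mathbb S[G],\mathbb S)=\mathbb Z$, generated by $\Delta_G$. Precomposition with $E\to E_{hG}$, which evaluates to $\nabla_G$, sends $\ell\Delta_G$ to $\ell\sum_gg\in\pi_0\mathrm{map}_G(\mathbb S[G],\mathbb S[G])=\mathbb Z[G]$, and so detects $\ell$. For the norm the composite is $\sum_gg$. For $t_E$ it is $E\xrightarrow{\Delta_G}\bigoplus_gE\to(E\otimes\mathbb S[G])_{hG}=E$, where the last map is $g^{-1}$ on the summand $g$; this is again $\sum_gg$.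
\end{proof}

\begin{proposition}\label{prop:transfer}
Suppose $e_p(B)=0$.
\begin{enumerate}
\item[(i)] There is $a\in\pi_0(B\otimes L_+)$ with $(B\otimes\tau)_*(a)=1$.
\item[(ii)] There are $b\in\pi_0B$ and $s\ge0$ with $p^s(1-pb)=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Both sides of $\mathrm{Nm}$ are exact in $E$, and $B\otimes F_+$ is built from finitely many induced objects by cofiber sequences. So $\mathrm{Nm}\colon B\otimes L_+=(B\otimes F_+)_{hC_p}\to(B\otimes F_+)^{hC_p}$ is an equivalence. Let $a$ be the preimage of the restriction to $C_p$ of the class $y$ of Lemma~\ref{lem:lift}. By \eqref{eq:tau}, $B\otimes\tau$ is $t_{B\otimes F_+}$ followed by the collapse $B\otimes F_+\to B$. By Lemma~\ref{lem:norm}, $t_{B\otimes F_+}(a)$ is the underlying class of $y$, which collapses to $1$.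

(ii) A point of $L$ gives $L_+=\mathbb S\oplus\Sigma^\infty L$. It corresponds to an orbit $C_p\subset F$, and restricting $\tau=[C_p]\epsilon$ to it gives the underlying class of $[C_p]$, which is $p$ by Lemma~\ref{lem:burnside}(i). So $\bar\tau=\tau-p\epsilon$ vanishes on the summand $\mathbb S$ and comes from $[\Sigma^\infty L,\mathbb S]$. This group is finitely generated, since $L$ is a finite complex and the groups $\pi_i\mathbb S$ are finitely generated. Its rationalization is $\tilde H^0(L;\mathbb Q)$, which is zero as $L$ is connected. Hence $\bar\tau$ has finite order. With $b=(B\otimes\epsilon)_*(a)$, part (i) gives $1-pb=(B\otimes\bar\tau)_*(a)$. This element has finite order in the $\mathbb Z_{(p)}$-module $\pi_0B$, so its order is a power of $p$.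
\end{proof}

\section{Power operations on $\pi_0$}\label{sec:power}

Now let $B$ be a $p$-local $\mathbb E_{n+2}$-ring; in particular $\pi_0B$ is a commutative ring. We want to show that the torsion element $1-pb$ is nilpotent. We cannot reduce to the case $p=0$ of Section~\ref{sec:two}, since $B/p$ carries no evident $\mathbb E_d$-structure. Instead we lower the order of torsion one power of $p$ at a time. For this we need a power operation with values in $B^0(L)$, where $\tau$ lives. The $\mathbb E_d$-structure gives one on $\mathrm{Conf}_p(\mathbb R^d)$, and $j$ points the wrong way to restrict it to a sphere; Lemma~\ref{lem:comparison} with $m=0$ reverses the direction, provided $d$ is odd or $p=2$.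

Let $d=n+1$ if $p=2$; if $p$ is odd, let $d$ be the odd element of $\{n+1,n+2\}$. Then $B$ is an $\mathbb E_d$-ring and $d>n\ge1$. Put $Z=\mathrm{Conf}_p(\mathbb R^d)$. For $x\in\pi_0B$ let $P(x)\in\pi_0\mathrm{map}_{\Sigma_p}(Z_+,B)$ be
\[
Z_+=Z_+\otimes\mathbb S^{\otimes p}\xrightarrow{\mathrm{id}\otimes x^{\otimes p}}Z_+\otimes B^{\otimes p}\xrightarrow{\theta_p}B .
\]
Let $\tilde P(x)\in\pi_0\mathrm{map}_{\Sigma_p}(S(d\bar\rho)_+,B)$ be the unique class with $j^*\tilde P(x)=P(x)$, and let
\[
Q(x)\in\pi_0\mathrm{map}_{C_p}(F_+,B)=B^0(L)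
\]
be its restriction along $C_p\subset\Sigma_p$ and $F=S(n\bar\rho)\subset S(d\bar\rho)$, the inclusion induced by $\mathbb R^n\subset\mathbb R^d$. For $h\in\pi_0B$ write $h\tau$ and $h\epsilon$ for the composites of $\tau$ and $\epsilon$ with $h\colon\mathbb S\to B$.

\begin{lemma}\label{lem:Q}
For $x\in\pi_0B$ and $r\ge1$:
\begin{enumerate}
\item[(i)] $Q(0)=0$;
\item[(ii)] $Q(rx)=\bigl(r+\frac{r^p-r}{p}[C_p]\bigr)Q(x)$;
\item[(iii)] $[C_p]\,Q(x)=x^p\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The functor $V\mapsto V^{\otimes p}$ preserves the zero object, so $0^{\otimes p}=0$.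

(ii) Since $rx=x\circ r$, we have $(rx)^{\otimes p}=x^{\otimes p}\circ r^{\otimes p}$, so $P(rx)=r^{\otimes p}P(x)$. By (G5), $j^*$ is an isomorphism of $\pi_0\mathbb S^{h\Sigma_p}$-modules on $\pi_0$, so $\tilde P(rx)=r^{\otimes p}\tilde P(x)$. Restrict to $C_p$ and $F$, and apply Lemma~\ref{lem:burnside}(ii).

(iii) We first find the underlying map $F_+\to B$ of $Q(x)$. Since $d>n$, the inclusion $F\to S(d\bar\rho)$ is that of a proper great subsphere, so it misses a point and is homotopic to a constant map. The target has dimension $d(p-1)-1\ge1$ and is connected, so we may take the constant to be $j(\zeta)$ for any $\zeta\in Z$. The restriction of $\tilde P(x)$ to $j(\zeta)$ is the restriction of $P(x)$ to $\zeta$, which is the product $x^p$. So $Q(x)$ and $x^p\epsilon$ have the same underlying map. By Lemma~\ref{lem:burnside}(iii), $[C_p]Q(x)=[C_p]\,x^p\epsilon=x^p\tau$.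
\end{proof}

\begin{lemma}\label{lem:descent}
Suppose there is $a\in\pi_0(B\otimes L_+)$ with $(B\otimes\tau)_*(a)=1$. If $m\ge1$ and $x\in\pi_0B$ satisfies $p^mx=0$, then $p^{m-1}x^{p+1}=0$.
\end{lemma}

\begin{proof}
For $r=p^m$ we have $(r^p-r)/p=p^{m-1}v$ with $v=p^{m(p-1)}-1$, a unit in $\mathbb Z_{(p)}$. Lemma~\ref{lem:Q} gives
\[
0=Q(p^mx)=p^mQ(x)+p^{m-1}v\,x^p\tau\qquad\text{in }B^0(L).
\]
We know nothing about the order of $Q(x)$, so we remove this term by multiplying with $x$ in the $\pi_0B$-module $B^0(L)$: since $x\cdot p^mQ(x)=(p^mx)Q(x)=0$, we get $h\tau=0$ for $h=p^{m-1}v\,x^{p+1}$. Lemma~\ref{lem:cancel} gives $h=0$.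
\end{proof}

\begin{proposition}\label{prop:invert}
Let $B$ be a $p$-local $\mathbb E_{n+2}$-ring with $e_p(B)=0$. Then $p$ is invertible in $\pi_0B$.
\end{proposition}

\begin{proof}
Take $a,b,s$ as in Proposition~\ref{prop:transfer} and put $f=1-pb$, so $p^sf=0$. Applying Lemma~\ref{lem:descent} $s$ times, to $x=f,f^{p+1},f^{(p+1)^2},\dots$, gives $p^{s-i}f^{(p+1)^i}=0$ for $0\le i\le s$. So $f$ is nilpotent, $pb=1-f$ is a unit, and $p$ is a unit in the commutative ring $\pi_0B$.
\end{proof}

\begin{remark}
The inequality $d>n$ is what makes the underlying map of $Q(x)$ constant in Lemma~\ref{lem:Q}(iii), and for odd $p$ Lemma~\ref{lem:comparison} asks that $d$ be odd. So this section uses the full $\mathbb E_{n+2}$-structure only when $p$ and $n$ are both odd; otherwise $d=n+1$.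
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
(1) The composite of $e_p(A)$ with the unital map $A\to A_{(p)}$ is $e_p(A_{(p)})$, so (c) says $e_p(A_{(p)})=0$.

(a)$\Rightarrow$(b). If $p$ is invertible in $\pi_0A$, then $\pi_*A_{(p)}$ is a module over $\mathbb Z_{(p)}[1/p]=\mathbb Q$. Apply Proposition~\ref{prop:rational} to $A_{(p)}$ with $k=n+1$.

(b)$\Rightarrow$(c). Apply Proposition~\ref{prop:obstruction} to $A_{(p)}$ with $k=n+1$ and $X=S^n$.

(c)$\Rightarrow$(a). By Proposition~\ref{prop:invert}, $p$ is invertible in $\pi_0A_{(p)}=(\pi_0A)_{(p)}$. The cokernel of $p$ on $\pi_0A$ is killed by $p$, so it equals its own $p$-localization. As localization is exact, this is the cokernel of $p$ on $\pi_0A_{(p)}$, which is zero. So $1\in p\,\pi_0A$.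

(2) Suppose $C^*(X;A)$ is $\mathbb E_k$-trivial. By Proposition~\ref{prop:obstruction}, $e_p(A)=0$ for every prime $p$. Since $k\ge n+1$, $A$ is an $\mathbb E_{n+2}$-ring, and (c)$\Rightarrow$(a) makes every prime invertible in $\pi_0A$. The groups $\pi_*A$ are $\pi_0A$-modules, hence $\mathbb Q$-vector spaces.

Conversely, let $A$ be rational and $X=\bigvee_iS^{n_i}$ with all $n_i\ge1$. By Proposition~\ref{prop:rational} there are modules $M_i$ with $C^*(S^{n_i};A)\simeq\mathrm{tr}_{\mathbb E_k}(M_i)$. By (T3) and (T2),
\[
C^*(X;A)\simeq\prod_iC^*(S^{n_i};A)\simeq\prod_i\mathrm{tr}_{\mathbb E_k}(M_i)\simeq\mathrm{tr}_{\mathbb E_k}\Bigl(\prod_iM_i\Bigr),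
\]
with the first two products taken in $\mathrm{Alg}^{\mathrm{aug}}_{\mathbb E_k}(\mathrm{Mod}_A)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
This is Theorem~\ref{thm:refined}(2) with $k=n+1$ and $X=S^n$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HL} Gijs Heuts and Markus Land, \emph{Formality of $\mathbb{E}_n$-algebras and cochains on spheres}, arXiv:2407.00790 (2024).
\end{thebibliography}
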